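# Orbit polytopes whose combinatorial symmetries no realization makes affine

## The guess: moving the base point makes every symmetry affine

Take a finite group $G\le \mathrm{GL}(d,\mathbb R)$ and a point $v\in\mathbb R^d$, and form the convex hull of the orbit of $v$. The elements of $G$ are symmetries of this polytope, but it may have further symmetries that are visible only in the pattern of its faces. If we slide $v$ without changing that pattern, can we reach a position where all these symmetries come from affine maps? The natural first guess is yes: a lopsided polytope should be the deformation of a balanced one. Here are the terms.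

**Definition (orbit polytope).** $P(G,v)=\operatorname{conv}\{gv\mid g\in G\}\subset\mathbb R^d$. It is full-dimensional if it has dimension $d$.

**Definition (affine symmetry).** An affine symmetry of a polytope $P\subset\mathbb R^d$ is a bijection of $P$ that is the restriction of an affine map $\mathbb R^d\to\mathbb R^d$.

**Definition (combinatorial symmetry and equivalence).** A combinatorial symmetry of $P$ is a permutation of its vertices that maps faces of $P$ to faces of $P$. Two polytopes are combinatorially equivalent if their face lattices are isomorphic.

A face is identified with its vertex set, and a nonempty face is the set where some linear functional is maximal on $P$ (the zero functional gives $P$ itself). An affine symmetry permutes the vertices and maps faces to faces, so it induces a combinatorial symmetry. We call a combinatorial symmetry *affine* if it arises in this way. A vertex permutation is induced by at most one affine map on the affine hull, because the vertices affinely span it.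

*Example (rectangle).* Let $G=\{\operatorname{diag}(\pm1,\pm1)\}$ and $v=(a,b)$ with $ab\neq0$. Then $P(G,v)$ is a rectangle. Its four vertices can be shifted cyclically by one step, and this combinatorial symmetry is affine even when $|a|\ne |b|$: it is induced by $(x,y)\mapsto(-ay/b,\;bx/a)$, which sends $(a,b)\mapsto(-a,b)\mapsto(-a,-b)\mapsto(a,-b)\mapsto(a,b)$. So "affine" asks for less than "isometric".

*Example (hexagon).* Let $G$ be the dihedral group of order $6$ with mirrors at angles $0^\circ,60^\circ,120^\circ$, and let $v$ be the unit vector at angle $\alpha\in(0^\circ,60^\circ)$. The orbit consists of the unit vectors at angles $\pm\alpha+120^\circ j$, and around the circle the gaps are alternately $2\alpha$ and $120^\circ-2\alpha$. Is the shift by one vertex affine? Suppose a map $A$ induces it. It fixes the vertex centroid $0$, so it is linear. Its square is the shift by two, which is the rotation $R$ by $120^\circ$. Hence $A$ commutes with $R=A^2$, so $A$ is $\mathbb C$-linear on $\mathbb R^2=\mathbb C$, that is, multiplication by a complex number. Then all gaps are equal and $\alpha=30^\circ$. So the shift is affine only for the regular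 hexagon. But we may move $v$ to $30^\circ$ without changing the group or the combinatorial type.

The guess is the following statement, from Erik Friese and Frieder Ladisch, "Affine Symmetries of Orbit Polytopes", arXiv:1411.0899 (2014).

**Conjecture.** Let $G\le\mathrm{GL}(d,\mathbb R)$ be finite and $P(G,v)$ a full-dimensional orbit polytope. Then there is a point $v_0\in\mathbb R^d$ such that $P(G,v)$ and $P(G,v_0)$ are combinatorially equivalent and such that all combinatorial symmetries of $P(G,v_0)$ are affine symmetries of $P(G,v_0)$.

We shall see that it is true in small dimensions and false from dimension $8$ on.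

**Theorem 1.** The conjecture is true for $d\le 3$. (For $d=3$ this uses a published theorem of Mani.)

In all cases we change coordinates linearly so that $G\le O(d)$. This is possible because $G$ is finite, and it carries orbit polytopes to orbit polytopes of the conjugated group. All points of $Gv$ then have the same norm, so each of them is a vertex of $P(G,v)$.

## Segments and polygons

The case $d=0$ is empty of content. For $d=1$ a full-dimensional orbit polytope is a segment $[-|v|,|v|]$, and both permutations of its endpoints are affine.

Let $d=2$. The group $G$ is cyclic, consisting of rotations, or dihedral, and $v\neq0$ by full-dimensionality.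

If $G$ consists of rotations, the orbit is equally spaced on a circle and $P(G,v)$ is a regular polygon. If $G$ is dihedral and $v$ lies on a mirror, the orbit of $v$ equals its orbit under the rotation subgroup, and again we get a regular polygon. In both cases take $v_0=v$.

Otherwise $G$ is dihedral of order $2m$ and $v$ is on no mirror. An element of $O(2)$ fixing $v\ne 0$ is the identity or the reflection in $\mathbb Rv$, so the stabilizer of $v$ is trivial and $P(G,v)$ is a $2m$-gon. For $m=1$ it would be a segment, so $m\ge2$. Take $v_0\ne0$ on the bisector of two neighboring mirrors. These mirrors enclose the angle $\pi/m$, so with one of them at angle $0$ the orbit sits at angles $\pm\frac{\pi}{2m}+\frac{2\pi j}{m}$, with all gaps equal to $\pi/m$. So $P(G,v_0)$ is a regular $2m$-gon.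

The combinatorial symmetries of a regular $n$-gon are the $2n$ elements of the dihedral group, all induced by isometries. This proves Theorem 1 for $d\le2$.

## Dimension three: Mani's theorem and a comparison of characters

Let $d=3$. A sensible plan has three steps. Find any polytope $P'$ of the same combinatorial type all of whose combinatorial symmetries are affine. Show that $G$ acts on $P'$ "in the same way" as on $P$. Then pull $P'$ back to an orbit polytope of $G$. The plan works in dimension three.

**Step 1: a symmetric realization, and the action of $G$ on it.** Mani (*Automorphismen von polyedrischen Graphen*, Math. Ann. 192 (1971), 279–303) proved that every $3$-polytope is combinatorially equivalent to a polytope $P'$ all of whose combinatorial automorphisms are induced by isometries. Let $P=P(G,v)$, take such a $P'$ with vertex centroid $0$, and let $\chi:P\to P'$ be a combinatorial isomorphism. For $g\in G$ the vertex permutation $\chi g\chi^{-1}$ of $P'$ is induced by a unique isometry. This isometry fixes the centroid $0$, so it is an element $\rho'(g)\in O(3)$. By uniqueness $\rho':G\to O(3)$ is a homomorphism, and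
$$\chi(gv)=\rho'(g)\chi(v).$$
It is injective: if $\rho'(g)=1$, then $g$ fixes every vertex of the full-dimensional polytope $P$, so $g=1$.

**Step 2: a homeomorphism of the sphere that intertwines the two actions.** This step makes topology available for comparing $g$ with $\rho'(g)$. The centroid of $Gv$ is $0$: it is a $G$-fixed vector $f$, and if $f\ne0$, then $\langle f,\cdot\rangle$ would be constant on $Gv$, contradicting full-dimensionality. So $0$ is interior to both $P$ and $P'$. Send the centroid of each proper face $F$ of $P$ to the centroid of $\chi(F)$, and extend linearly over the simplices of the barycentric subdivisions. Since $\chi$ is an isomorphism of face lattices, this is a homeomorphism $\partial P\to\partial P'$. It intertwines $g$ with $\rho'(g)$, because both maps carry centroids of faces to centroids of faces. Radial projection onto $S^2$ commutes with orthogonal maps. We obtain a homeomorphism $h:S^2\to S^2$ with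
$$h\circ g=\rho'(g)\circ h\qquad\text{for all }g\in G .$$

**Step 3: $\operatorname{tr}\rho'(g)=\operatorname{tr}g$ for all $g\in G$.** This is what makes the two representations isomorphic. Write $g'=\rho'(g)$. By injectivity $g$ and $g'$ have the same order $n$. An orthogonal map has degree $\det$ on $S^2$, and $h$ has degree $\pm1$, so $\det g'=\det g$. The case $g=1$ is clear.

Suppose $\det g=-1$ and $g^2=1$. Then $g$ is $-1$ or a reflection, and the same holds for $g'$. A reflection has fixed points on $S^2$ and $-1$ has none. Since $h$ maps fixed points of $g$ onto those of $g'$, the two are of the same kind and have equal traces.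

There remain the cases $\det g=1\ne g$, and $\det g=-1$, $g^2\neq1$. By injectivity of $\rho'$ and equality of determinants, $g'$ is in the same case as $g$. In the first case $g$ is a rotation by an angle $\theta$ about a line $\mathbb Rp$, $|p|=1$, and $\pm p$ are its fixed points on $S^2$. In the second case $-g$ has determinant $1$, hence eigenvalue $1$; so $g$ is $-1$ on a line $\mathbb Rp$ and a rotation by some $\theta$ on $p^\perp$. Then $g^2\ne1$ is a rotation about $\mathbb Rp$, and $\pm p$ are the fixed points of $g^2$. Define $\pm p'$ and $\theta'$ in the same way for $g'$. Since $h$ conjugates $g$ to $g'$ and $g^2$ to $g'^2$, we have $h\{\pm p\}=\{\pm p'\}$.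

On $S^2\setminus\{\pm p\}$ use cylindrical coordinates $(\varphi,t)\in\mathbb R/2\pi\mathbb Z\times(-1,1)$, in which $g(\varphi,t)=(\varphi+\theta,\pm t)$ with sign $\det g$. On the universal cover $\mathbb R\times(-1,1)$ put
$$T(x,t)=(x+2\pi,t),\qquad \tilde g(x,t)=(x+\theta,\pm t).$$
These commute, and $T$ generates the deck group. As $\tilde g^{\,n}$ covers $g^n=1$, we have $\tilde g^{\,n}=T^k$ for some $k\in\mathbb Z$, and $n\theta=2\pi k$. (If the sign is $-$, then $n$ is even because $\det g=-1$.) Define $T',\tilde g',k'$ for $g'$ in the same way. Let $\tilde h$ be a lift of $h$. Conjugation by $\tilde h$ carries one deck group to the other, so $\tilde hT\tilde h^{-1}=T'^{\pm1}$. Also $\tilde h\tilde g\tilde h^{-1}$ is a lift of $g'$, so it equals $T'^{\,l}\tilde g'$ for some $l\in\mathbb Z$. Taking $n$-th powers gives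
$$T'^{\pm k}=T'^{\,ln}\,\tilde g'^{\,n}=T'^{\,ln+k'},\qquad\text{so}\quad \pm k=ln+k'.$$
Hence $\theta'=2\pi k'/n\equiv\pm\theta\pmod{2\pi}$, and $\operatorname{tr}g'=\det g'+2\cos\theta'=\det g+2\cos\theta=\operatorname{tr}g$.

**Step 4: pulling back.** This step produces $v_0$. Real representations of a finite group with equal characters are isomorphic, so there is $L\in\mathrm{GL}(3,\mathbb R)$ with $\rho'(g)=LgL^{-1}$ for all $g\in G$. Put $v_0=L^{-1}\chi(v)$. Then
$$gv_0=L^{-1}\rho'(g)\chi(v)=L^{-1}\chi(gv),$$
so $P(G,v_0)=L^{-1}P'$. This is combinatorially equivalent to $P(G,v)$, and all its combinatorial symmetries are affine. This proves Theorem 1. $\blacksquare$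

For higher dimensions, the point to watch is Step 1, which needs *some* realization $P'$ whose combinatorial symmetries are all affine. We shall build an orbit polytope in $\mathbb R^8$ for which there is no such $P'$ at all, orbit polytope or not. The cause can already be seen in a three-dimensional example where the guess still survives.

## Turning one of two parallel triangles

Put $\omega=e^{2\pi i/3}$, let $0<\delta<2\pi/3$, and consider in $\mathbb C\times\mathbb R$
$$T_\delta=\operatorname{conv}\bigl(\{(\omega^k,1)\}\cup\{(e^{i\delta}\omega^l,-1)\}\bigr),\qquad k,l\in\mathbb Z/3 .$$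
It is an orbit polytope of the group of order $6$ generated by $(z,t)\mapsto(\omega z,t)$ and $(z,t)\mapsto(e^{i\delta}\bar z,-t)$.

The facets are the top, the bottom and six side triangles. The outer normal of the top edge $\{k,k+1\}$ has angle $(2k+1)\pi/3$. The bottom vertex $e^{i\delta}\omega^k$ has angle $\delta+2k\pi/3$, which differs from it by $\pi/3-\delta\in(-\pi/3,\pi/3)$, so it is the unique highest bottom vertex in that direction. In the same way, the top vertex $k+1$ is the unique highest one in the direction normal to the bottom edge $\{k,k+1\}$. So the side facets are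
$$\{\text{top }k,\ \text{top }k{+}1,\ \text{bottom }k\},\qquad \{\text{bottom }k,\ \text{bottom }k{+}1,\ \text{top }k{+}1\},$$
for *every* $\delta$ in the range. Consider the permutation
$$\sigma:\quad \text{top }k\mapsto\text{top }{-k},\qquad \text{bottom }l\mapsto\text{bottom }{-1-l}.$$
It sends the first triangle to the one of the same kind with $-k-1$ in place of $k$, and the second to the one of the same kind with $-k-2$ in place of $k$. Every proper face is an intersection of facets, so $\sigma$ is a combinatorial symmetry for every $\delta$.

When is $\sigma$ affine? An affine map inducing it preserves the planes $t=\pm1$ and fixes both triangle centroids. So it acts on both planes by the same linear map of $\mathbb C$, and the top triangle shows that this map is $z\mapsto\bar z$. On the bottom we need $e^{-i\delta}\omega^{-l}=e^{i\delta}\omega^{-1-l}$, that is, $e^{2i\delta}=\omega$. In our range this means $\delta=\pi/3$, and for $\delta=\pi/3$ the map $(z,t)\mapsto(\bar z,t)$ does induce $\sigma$. So the hidden reflection is affine exactly when the twist is $\pi/3$, and here we are free to turn the lower triangle to that position.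

To break the guess we want such a hidden reflection in a polytope whose other faces *forbid* the twist $\pi/3$. The number $\cos(\pi/3-\delta)$ tells the twists apart: it equals $1$ at $\delta=\pi/3$ and decreases to $\tfrac12$ as $\delta\to0$. So some faces have to bound this number away from $1$.

## Four coupled planes: the polytope $P$ in $\mathbb R^8$

Index the coordinates of $\mathbb C^4=\mathbb R^8$ by $j\in\mathbb Z/4$. Let $G=C_3\wr C_4\le\mathrm{GL}(8,\mathbb R)$ be generated by

* $\varepsilon_j$ ($j\in\mathbb Z/4$), multiplication of the $j$-th coordinate by $\omega$;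
* $\beta$, the cyclic shift $(\beta x)_{j+1}=x_j$.

The $\varepsilon_j$ generate a normal subgroup of order $81$, and $\beta$, of order $4$, permutes them cyclically. So $|G|=324$. Fix $0<\delta<\pi/12$, put $\eta=\pi/3-\delta\in(\pi/4,\pi/3)$, so that $\frac12<\cos\eta<\frac1{\sqrt2}$, and choose $\rho$ with
$$\cos\eta<\rho<\frac{1}{2\cos\eta}. \tag{1}$$
This is possible because $2\cos^2\eta<1$. For example, take $\delta=\pi/18$ and $\rho=7/10$, where $\cos50^\circ\approx0.643$ and $1/(2\cos50^\circ)\approx0.778$. Let
$$v=(v_0,v_1,v_2,v_3)=(1,\ \rho e^{i\delta},\ 0,\ \rho e^{i\delta}),\qquad P=P(G,v).$$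

**Theorem 2.** $P$ is a full-dimensional orbit polytope in $\mathbb R^8$, and no polytope combinatorially equivalent to $P$ (orbit polytope or not) has the property that all its combinatorial symmetries are affine symmetries. In particular the conjecture is false.

**Theorem 3.** For every $d\ge8$ there are a finite $G_d\le\mathrm{GL}(d,\mathbb R)$ and a full-dimensional orbit polytope $P(G_d,v_d)$ such that no polytope combinatorially equivalent to it has only affine combinatorial symmetries.

The argument here does not decide the dimensions $4\le d\le7$.

**Vertices.** We first name them. The orbit $Gv$ consists of the $4\cdot27=108$ points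
$$x(s;k,l,m)=\beta^s\varepsilon_0^k\varepsilon_1^l\varepsilon_3^m v,\qquad s\in\mathbb Z/4,\quad k,l,m\in\mathbb Z/3,$$
with coordinates
$$\text{at }s:\ \omega^k;\qquad \text{at }s+1:\ \rho e^{i\delta}\omega^l;\qquad\text{at }s-1:\ \rho e^{i\delta}\omega^m;\qquad \text{at }s+2:\ 0.$$
They are distinct, since the zero coordinate determines $s$ and the others then determine $k,l,m$. They have equal norm, so all are vertices of $P$. We call $k,l,m$ the *labels* of the vertex at the coordinates $s,s+1,s-1$; there is no label at $s+2$. The vertices with a given $s$ form *layer* $s$. For instance, $x(3;k,l,m)$ has label $k$ at coordinate $3$, label $l$ at $0$, label $m$ at $2$, and no label at $1$.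

**Full-dimensionality.** The four coordinate planes are pairwise non-isomorphic irreducible real modules for $\langle\varepsilon_0,\dots,\varepsilon_3\rangle$, because on the $j$-th plane only $\varepsilon_j$ acts nontrivially. So every $G$-invariant subspace is a sum of some of these planes. Since $\beta$ permutes them transitively, $G$ is irreducible on $\mathbb R^8$. Hence $Gv$ spans $\mathbb R^8$, and $\sum_g gv$, a $G$-fixed vector, is $0$. The affine hull of $Gv$ therefore contains $0$, so it is $\mathbb R^8$.

**Why these numbers.** In the coordinate plane at $0$, layer $0$ shows a triangle of radius $1$, layers $1$ and $3$ show a triangle of radius $\rho$ twisted by $\delta$, and layer $2$ shows only the origin. We shall find hidden reflections of this pair of triangles, as in $T_\delta$; making them affine will force the twist $\pi/3$, that is, $\eta=0$. We shall also find two faces. The existence of one amounts to $\rho\cos\eta<\frac12$, and that of the other to $\rho>\cos\eta$. Together these are (1), which is solvable when $2\cos^2\eta<1$. At $\eta=0$ they would say $\rho<\frac12$ and $\rho>1$. The proof has to show that this incompatibility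 persists in an arbitrary realization.

## Reading off faces from two support functions

Use the inner product $\langle c,x\rangle=\mathrm{Re}\sum_j\overline{c_j}x_j$.

**Definition (support function, normal cone).** For a polygon $Q\subset\mathbb C$, the support function is $h_Q(u)=\max_{z\in Q}\mathrm{Re}(\bar uz)$. The normal cone of a vertex $q$ is the set of $u$ for which $q$ attains this maximum. On each normal cone $h_Q$ is linear.

Let $Q_1=\operatorname{conv}\{\omega^k\}$ and $Q_2=\operatorname{conv}\{\rho e^{i\delta}\omega^l\}$, with support functions $h_1,h_2$. The outer normal of the edge of $Q_1$ with labels $k,k+1$ is $a_k=e^{i(2k+1)\pi/3}$, and that of the edge of $Q_2$ with labels $k,k+1$ is $b_k=e^{i\delta}a_k$. The normal cones of the vertices with label $k$ in $Q_1$ and label $l$ in $Q_2$ are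
$$N_1(k)=\operatorname{cone}(a_{k-1},a_k),\qquad N_2(l)=\operatorname{cone}(b_{l-1},b_l).$$
For example, $N_1(0)$ is the sector of angles from $-\pi/3$ to $\pi/3$, where the vertex $1$ of $Q_1$ is highest. We shall need, for all $k$,
$$h_1(a_k)=\tfrac12,\qquad h_2(a_k)=\rho\cos\eta,\qquad h_1(b_k)=\cos\eta,\qquad h_2(b_k)=\tfrac\rho2. \tag{2}$$
The first and last are immediate. For the second, the vertex of $Q_2$ nearest in angle to $a_k$ is the one with label $k$, at angular distance $(2k+1)\frac\pi3-\delta-\frac{2k\pi}3=\eta$. For the third, the vertex of $Q_1$ nearest in angle to $b_k$ is $\omega^{k+1}$, at distance $\frac{(2k+2)\pi}3-\frac{(2k+1)\pi}3-\delta=\eta$.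

For $c\in\mathbb C^4$ the three labels of a vertex in layer $s$ can be chosen independently, so the maximum of $\langle c,\cdot\rangle$ over layer $s$ is
$$f_s(c)=h_1(c_s)+h_2(c_{s+1})+h_2(c_{s-1}). \tag{3}$$
Let $F(c)$ be the set of vertices of $P$ on which $\langle c,\cdot\rangle$ is maximal. Every nonempty face has this form, and $x(s;k,l,m)\in F(c)$ if and only if
$$f_s(c)=\max_tf_t(c),\qquad c_s\in N_1(k),\qquad c_{s+1}\in N_2(l),\qquad c_{s-1}\in N_2(m). \tag{4}$$

## A piecewise linear reflection that preserves both support functions

By (3) and (4), faces depend on each coordinate of $c$ only through $h_1$, $h_2$ and the two families of cones. So we look for a map of $\mathbb C$ respecting these data. It need not be linear.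

**Step 1: the fan of six rays.** This step sets up the domain of the map. In counterclockwise order the rays spanned by $a_0,b_0,a_1,b_1,a_2,b_2$ have consecutive angles alternately $\delta$ and $2\pi/3-\delta$, all less than $\pi$. They cut $\mathbb C$ into six cones. Each of these lies in a single $N_1(k)$ and in a single $N_2(l)$, so $h_1$ and $h_2$ are linear on it.

**Step 2: the reflection $\psi$.** Now we reflect this fan combinatorially. Let $\psi:\mathbb C\to\mathbb C$ be linear on each of the six cones with
$$\psi(a_k)=a_{-1-k},\qquad\psi(b_k)=b_{1-k}\qquad(k\in\mathbb Z/3).$$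
Number the rays $0,\dots,5$ in the order above, so that $a_k$ is number $2k$ and $b_k$ is number $2k+1$. Then $\psi$ is $i\mapsto4-i\bmod 6$. Indeed $4-2k=2(2-k)$ is the number of $a_{2-k}=a_{-1-k}$, and $4-(2k+1)=2(1-k)+1$ is the number of $b_{1-k}$. So consecutive rays go to consecutive rays, and $\psi$ is a well-defined bijection with $\psi^2=\mathrm{id}$. It exchanges narrow cones with wide ones: $\operatorname{cone}(a_0,b_0)$, of angle $\delta$, goes to $\operatorname{cone}(b_1,a_2)$, of angle $2\pi/3-\delta$.

**Step 3: what $\psi$ preserves.** By (2), each of $h_1,h_2$ has the same value at all $a_k$ and the same value at all $b_k$. So $h_1\circ\psi$ and $h_1$ agree on the six rays; both are linear on each cone, so they are equal. The same holds for $h_2$: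
$$h_1\circ\psi=h_1,\qquad h_2\circ\psi=h_2.$$
The sector from $a_{k-1}$ to $a_k$ goes to the sector between $a_{-k}$ and $a_{-1-k}$, and the sector from $b_{l-1}$ to $b_l$ goes to the one between $b_{2-l}$ and $b_{1-l}$. Thus
$$\psi(N_1(k))=N_1(-k),\qquad\psi(N_2(l))=N_2(2-l)=N_2(-1-l).$$

**Step 4: hidden symmetries of $P$.** For $j\in\mathbb Z/4$ let $\tau_j$ be the permutation of the vertices of $P$ that changes only the label at coordinate $j$ (and does nothing if there is none): by $k\mapsto-k$ if $j=s$, by $l\mapsto-1-l$ if $j=s+1$, and by $m\mapsto-1-m$ if $j=s-1$. Let $\Psi_j:\mathbb C^4\to\mathbb C^4$ apply $\psi$ to the $j$-th coordinate. By (3) and Step 3, $f_s(\Psi_jc)=f_s(c)$ for all $s$, so the same layers are maximal for $c$ and for $\Psi_jc$. By Step 3, the cone conditions in (4) hold for a vertex and $c$ if and only if they hold for its image under $\tau_j$ and $\Psi_jc$. Hence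
$$F(\Psi_jc)=\tau_j(F(c)),$$
and each $\tau_j$ is a combinatorial symmetry of $P$.

**Step 5: relations.** These will carry the representation theory below. As vertex permutations, $\varepsilon_j$ adds $1$ to the label at $j$ (if any), and $\beta$ replaces $s$ by $s+1$, keeping $k,l,m$. Therefore
$$\tau_j\varepsilon_j\tau_j=\varepsilon_j^{-1},\quad \tau_j\varepsilon_i=\varepsilon_i\tau_j\ (i\neq j),\quad \beta\varepsilon_j\beta^{-1}=\varepsilon_{j+1},\quad\beta^4=1,\quad\tau_j^2=1. \tag{5}$$
For the first relation, the label at $j$ runs through $k\mapsto-k\mapsto1-k\mapsto k-1$ if $j=s$, and through $l\mapsto-1-l\mapsto-l\mapsto l-1$ if $j=s\pm1$.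

## Two faces that pin down $\rho$

**The face $\Phi_1$.** It records $\rho\cos\eta<\frac12$. Let $c=(a_0,0,0,0)$. By (2) and (3), $f_0(c)=\frac12$, $f_1(c)=f_3(c)=\rho\cos\eta$ and $f_2(c)=0$, and $\rho\cos\eta<\frac12$ by (1). So only layer $0$ is maximal. Since $a_0$ is the normal of the edge of $Q_1$ with labels $0,1$, criterion (4) gives the face
$$\Phi_1=\{x(0;k,l,m):k\in\{0,1\},\ l,m\text{ arbitrary}\}.$$

**The face $\Phi_2$.** It records $\rho>\cos\eta$. With $c=(b_0,0,0,0)$, layer $0$ has maximum $\cos\eta$ and layers $1,3$ only $\frac\rho2$, which is less. Layers $1$ and $3$ also see coordinate $2$ through $h_2$, while layer $0$ does not see it. So we raise layers $1,3$ to a tie by putting a multiple of $b_0$ there, with a factor less than $1$ so that layer $2$ stays below. Let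
$$c=(b_0,0,\zeta b_0,0),\qquad \zeta=\frac{2\cos\eta}\rho-1 .$$
By (1), $\zeta<1$. Also $\rho<\frac1{2\cos\eta}<1<2\cos\eta$, so $\zeta>0$. Then
$$f_0(c)=\cos\eta,\qquad f_1(c)=f_3(c)=(1+\zeta)\tfrac\rho2=\cos\eta,\qquad f_2(c)=\zeta\cos\eta<\cos\eta,$$
so layers $0,1,3$ are maximal. Since $b_0=e^{i(\pi/3+\delta)}$ is interior to $N_1(1)$, the sector of angles from $\pi/3$ to $\pi$, layer $0$ contributes only $k=1$. In layers $1$ and $3$ the coordinates $0$ and $2$ carry the labels $l,m$ in some order, and $b_0$ is normal to the edge of $Q_2$ with labels $0,1$. So
$$\Phi_2=\{x(0;1,l,m)\}\cup\{x(1;k,l,m):l,m\in\{0,1\}\}\cup\{x(3;k,l,m):l,m\in\{0,1\}\}$$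
is the vertex set of a face, where unrestricted labels are arbitrary.

With $\delta=\pi/18$ and $\rho=7/10$, layers $1,3$ have value about $0.45<0.5$ for $\Phi_1$, and $\zeta\approx0.84$ for $\Phi_2$.

## A symmetric realization must look like $\mathbb C^4$ again

Suppose $P_0$ is combinatorially equivalent to $P$ and all its combinatorial symmetries are affine. We derive a contradiction in this section and the next.

**Step 1: a linear action.** This step turns vertex permutations into matrices. The dimension of $P_0$ is $8$, as it can be read from the face lattice. So we may assume that $P_0\subset\mathbb R^8$ is full-dimensional, with vertex centroid $0$. Let $y(s;k,l,m)$ be the vertex of $P_0$ corresponding to $x(s;k,l,m)$, and let $\Gamma$ be the group of vertex permutations generated by $\beta$ and all $\varepsilon_j,\tau_j$. They are combinatorial symmetries of $P$, so they correspond to combinatorial symmetries of $P_0$. By assumption each is induced by an affine map of $\mathbb R^8$; this map is unique and fixes the centroid $0$. Thus $\Gamma$ acts faithfully and linearly on $\mathbb R^8$, and (5) holds for the linear maps. Fix a $\Gamma$-invariant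 inner product, which exists since $\Gamma$ is finite.

We do not know yet that $\varepsilon_j$ and $\beta$ act as in the original $\mathbb C^4$. The next three steps prove it.

**Step 2: decomposition by the sets of $\varepsilon_j$ that act nontrivially.** Let $p_j=\frac13(1+\varepsilon_j+\varepsilon_j^2)$, the orthogonal projection onto $\mathrm{Fix}(\varepsilon_j)$. The $p_j$ commute. For $S\subseteq\mathbb Z/4$ let $U_S$ be the image of $\prod_{j\notin S}p_j\prod_{j\in S}(1-p_j)$. Then $\mathbb R^8=\bigoplus_SU_S$ orthogonally. By (5), $\tau_i\varepsilon_j\tau_i=\varepsilon_j^{\pm1}$, so $\tau_i$ commutes with every $p_j$. Hence every $U_S$ is invariant under all $\varepsilon_i$ and $\tau_i$, and $\beta U_S=U_{S+1}$. (In the original action on $\mathbb C^4$, the coordinate planes are the $U_{\{j\}}$, and all other $U_S$ vanish.)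

**Step 3: $\dim U_S$ is divisible by $2^{|S|}$.** This will rule out all large $S$. On $U_S\otimes\mathbb C$, each $\varepsilon_j$ with $j\in S$ has eigenvalues in $\{\omega,\omega^{-1}\}$. Decompose into the $2^{|S|}$ joint eigenspaces of these commuting maps. By (5), for $j\in S$ the map $\tau_j$ exchanges the eigenvalues $\omega$ and $\omega^{-1}$ of $\varepsilon_j$ and keeps the eigenvalues of the other $\varepsilon_i$. So the $\tau_j$ ($j\in S$) permute the joint eigenspaces transitively, and these all have equal dimension.

**Step 4: only the sets $\{j\}$ occur.** Suppose $U_S\ne0$ with $|S|\ge2$. All shifts of $S$ occur as well, with the same dimension. If $|S|=4$, the dimension is at least $16$. If $|S|=3$, there are four shifts and the total is at least $4\cdot8$. If $S$ is a shift of $\{0,1\}$, the total is at least $4\cdot4$. All of these exceed $8$. If $S$ is a shift of $\{0,2\}$, then $U_{\{0,2\}}$ and $U_{\{1,3\}}$ have equal dimension at least $4$, so $\mathbb R^8=U_{\{0,2\}}\oplus U_{\{1,3\}}$. Consider $y=y(0;0,0,0)$. It has no label at $2$, so $\varepsilon_2y=y$, that is, $p_2y=y$; as $(1-p_2)p_2=0$, the component of $y$ in $U_{\{0,2\}}$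 vanishes. So $y\in U_{\{1,3\}}$, where $\varepsilon_0$ acts trivially. But $\varepsilon_0y=y(0;1,0,0)\neq y$, a contradiction.

So $U_S=0$ for $|S|\ge2$. Since $\varepsilon_j\neq1$, and $\varepsilon_j$ acts trivially on $U_\emptyset$ and on $U_{\{i\}}$ for $i\ne j$, each $Y_j:=U_{\{j\}}$ is nonzero. The $Y_j$ have equal dimension, because $\beta$ permutes them, and this dimension is even by Step 3. Four of them fit into $\mathbb R^8$ only if $\dim Y_j=2$, and then
$$\mathbb R^8=Y_0\oplus Y_1\oplus Y_2\oplus Y_3\quad\text{orthogonally}.$$
Here $\varepsilon_j$ acts trivially on $Y_i$ for $i\ne j$ and as a rotation of order $3$ on $Y_j$.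

**Step 5: coordinates.** Identify $Y_0$ isometrically with $\mathbb C$ so that $\varepsilon_0$ is multiplication by $\omega$, and identify $Y_j$ with $\mathbb C$ via $\beta^j:Y_0\to Y_j$. This is consistent because $\beta^4=1$. Now $\mathbb R^8=\mathbb C^4$ with inner product $\mathrm{Re}\sum_j\overline{c_j}y_j$, the map $\beta$ is the cyclic shift, and $\varepsilon_j=\beta^j\varepsilon_0\beta^{-j}$ multiplies the $j$-th coordinate by $\omega$. Write $y(0;0,0,0)=(w_0,w_1,w_2,w_3)$. It is fixed by $\varepsilon_2$ but not by $\varepsilon_0,\varepsilon_1,\varepsilon_3$, so $w_2=0$ and $w_0,w_1,w_3\ne0$. From $y(s;k,l,m)=\beta^s\varepsilon_0^k\varepsilon_1^l\varepsilon_3^m\,y(0;0,0,0)$ we read off that this vertex has the coordinates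
$$\text{at }s:\ \omega^kw_0;\qquad\text{at }s+1:\ \omega^lw_1;\qquad\text{at }s-1:\ \omega^mw_3;\qquad\text{at }s+2:\ 0. \tag{6}$$

## Forced phases against the two faces

**Step 6: the symmetry $\tau_0$ forces the twist.** This is the analogue of $\delta=\pi/3$ for $T_\delta$. The map $\tau_0$ preserves $Y_0$, is orthogonal, and conjugates multiplication by $\omega$ to its inverse. So it is not a rotation of $Y_0$, and on $Y_0$ it has the form $z\mapsto u\bar z$ with $|u|=1$. Since $\tau_0$ preserves every $Y_j$, the $0$-th coordinate of $\tau_0y$ is obtained by applying this map to the $0$-th coordinate of $y$. We compare three vertices with their images: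

* $\tau_0$ fixes $y(0;0,0,0)$, so $\tau_0w_0=w_0$;
* $\tau_0$ maps $y(3;0,0,0)$ to $y(3;0,-1,0)$, as coordinate $0$ is $s+1$, so $\tau_0w_1=\omega^{-1}w_1$;
* $\tau_0$ maps $y(1;0,0,0)$ to $y(1;0,0,-1)$, as coordinate $0$ is $s-1$, so $\tau_0w_3=\omega^{-1}w_3$.

Rotate the identification $Y_0\cong\mathbb C$, and all $Y_j\cong\mathbb C$ with it, so that $w_0=r>0$. Then $u=1$, and $\overline{w_1}=\omega^{-1}w_1$, $\overline{w_3}=\omega^{-1}w_3$. Twice the argument of $w_1$ is therefore $2\pi/3$ modulo $2\pi$, and the same holds for $w_3$:
$$w_1=\pm r_1e^{i\pi/3},\qquad w_3=\pm r_3e^{i\pi/3},\qquad r_1,r_3>0. \tag{7}$$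

**Step 7: a fact about triangles.** We need it to locate normal vectors of faces. *If $w\ne0$ and $\mathrm{Re}(\overline c\,\omega^lw)$ takes equal values for $l=0,1$ and a smaller value for $l=2$, then $c$ is a positive multiple of $w(1+\omega)=e^{i\pi/3}w$.* Indeed, $c$ is orthogonal to $w(1-\omega)$. As $1+\omega=e^{i\pi/3}$ and $1-\omega=\sqrt3\,e^{-i\pi/6}$ are orthogonal, $c=\lambda w(1+\omega)$ with $\lambda$ real. The values for $l=0,1,2$ are then $\frac\lambda2|w|^2$, $\frac\lambda2|w|^2$, $-\lambda|w|^2$, and the hypothesis gives $\lambda>0$.

**Step 8: what $\Phi_2$ says in $P_0$.** It fixes the signs in (7) and gives an equation between $r,r_1,r_3$. Let $c'$ be such that $\langle c',\cdot\rangle$ attains its maximum $M$ over the vertices of $P_0$ exactly on those with labels in $\Phi_2$. The set $\Phi_2$ is invariant under $\varepsilon_1$ and $\varepsilon_3$: in layer $0$ the labels at coordinates $1$ and $3$ are $l$ and $m$, which are arbitrary there; in layers $1$ and $3$ one of these coordinates carries the arbitrary label $k$ and the other carries none. So for $g\in\langle\varepsilon_1,\varepsilon_3\rangle$ the vector $gc'$ also attains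 its maximum $M$ exactly on $\Phi_2$, and the same holds for the average of these vectors. We may therefore assume that $c'$ is fixed by $\varepsilon_1$ and $\varepsilon_3$, that is, $c'=(c'_0,0,c'_2,0)$.

By (6), a vertex with $s=3$ has value
$$\mathrm{Re}(\overline{c_0'}\,\omega^lw_1)+\mathrm{Re}(\overline{c_2'}\,\omega^mw_3),$$
which is $M$ exactly when $l,m\in\{0,1\}$ and smaller otherwise. Fixing $m=0$ and varying $l$, Step 7 shows that $c_0'$ is a positive multiple of $e^{i\pi/3}w_1$. A vertex with $s=1$ has value
$$\mathrm{Re}(\overline{c_0'}\,\omega^mw_3)+\mathrm{Re}(\overline{c_2'}\,\omega^lw_1),$$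
which again is $M$ exactly when $l,m\in\{0,1\}$. So $c_0'$ is a positive multiple of $e^{i\pi/3}w_3$, and $c_2'$ is a positive multiple of $e^{i\pi/3}w_1$. Hence $w_1$ and $w_3$ have the same argument. With $w_1=\epsilon r_1e^{i\pi/3}$, $\epsilon=\pm1$, we get $c_0'=\epsilon y\omega$ with $y>0$.

A vertex with $s=0$ has value
$$\mathrm{Re}(\overline{c_0'}\,\omega^kr)=\epsilon\,yr\cos\tfrac{2\pi(k-1)}3,$$
which must be maximal exactly for $k=1$. If $\epsilon=-1$, then $k=1$ gives the minimum $-yr$, a contradiction. So $\epsilon=1$ and
$$w_1=r_1e^{i\pi/3},\qquad w_3=r_3e^{i\pi/3},\qquad c_0'=y\omega,\qquad c_2'=z\omega,\qquad y,z>0.$$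
Now evaluate $\langle c',\cdot\rangle$ on three kinds of vertices. Those with $s=0$, $k=1$ are in $\Phi_2$ and give $M=yr$. Those with $s=2$, $k=1$ are not in $\Phi_2$ and have value $\mathrm{Re}(z\,\omega^{-1}\omega r)=zr$, so $z<y$. Those with $s=1$, $l=m=0$ are in $\Phi_2$. Since $\mathrm{Re}(\omega^{-1}e^{i\pi/3})=\cos\frac\pi3=\frac12$, they give
$$yr=M=\tfrac12\,(yr_3+zr_1). \tag{8}$$

**Step 9: what $\Phi_1$ says in $P_0$.** It bounds $r_1$ and $r_3$ from above. The set $\Phi_1$ is invariant under $\varepsilon_1,\varepsilon_2,\varepsilon_3$, so averaging as before gives $c''=(c_0'',0,0,0)$ such that $\langle c'',\cdot\rangle$ is maximal exactly on the vertices of $P_0$ with labels in $\Phi_1$. The vertices with $s=0$ have value $\mathrm{Re}(\overline{c_0''}\,\omega^kr)$, which is maximal exactly for $k=0,1$. By Step 7 with $w=r$, $c_0''=te^{i\pi/3}$ with $t>0$, and the maximum is $\frac{tr}2$. The vertices with $s=3$, $l=0$ have $0$-th coordinate $w_1=r_1e^{i\pi/3}$ and value $tr_1$. Those with $s=1$, $m=0$ have $0$-th coordinate $w_3$ and value $tr_3$. Neither kind is in $\Phi_1$, so these values are strictly smaller than the maximum: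
$$r_1<\tfrac r2,\qquad r_3<\tfrac r2.$$

**Step 10: the contradiction.** From Step 9 and $0<z<y$,
$$\tfrac12(yr_3+zr_1)<\tfrac14(y+z)\,r<\tfrac12\,yr<yr,$$
which contradicts (8). This proves Theorem 2. $\blacksquare$

The proof used only the symmetries in $\Gamma$. So it shows that the subgroup $\langle G,\tau_0,\dots,\tau_3\rangle$ of combinatorial symmetries cannot act by affine maps on any polytope combinatorially equivalent to $P$.

## Products with cubes: every dimension $d\ge8$

We prove Theorem 3 by multiplying $P$ with a cube, in such a way that $P$ reappears as a face.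

**Step 1: the polytope.** Let $d=8+q$ with $q\ge0$, let $G_d=G\times\{\pm1\}^q$ act on $\mathbb R^8\oplus\mathbb R^q$, and put $v_d=(v,1,\dots,1)$. The orbit of $v_d$ is $Gv\times\{\pm1\}^q$, so
$$P(G_d,v_d)=P\times[-1,1]^q,$$
which is full-dimensional.

**Step 2: extending symmetries of $P$.** The nonempty faces of a product of polytopes are the products of nonempty faces of the factors. So for each combinatorial symmetry $\sigma$ of $P$, the permutation $\sigma\times\mathrm{id}$ is a combinatorial symmetry of $P\times[-1,1]^q$, and it maps the face $P\times\{(1,\dots,1)\}$ to itself.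

**Step 3: restricting to a face.** Suppose $R$ is combinatorially equivalent to $P\times[-1,1]^q$ and all its combinatorial symmetries are affine. Let $R_1$ be the face of $R$ corresponding to $P\times\{(1,\dots,1)\}$. It is combinatorially equivalent to $P$. For each combinatorial symmetry $\sigma$ of $P$, the symmetry of $R$ corresponding to $\sigma\times\mathrm{id}$ is induced by an affine map. This map preserves $R_1$ and induces on it the combinatorial symmetry corresponding to $\sigma$. Every combinatorial symmetry of $R_1$ corresponds to some $\sigma$, so all combinatorial symmetries of $R_1$ are affine. This contradicts Theorem 2, applied to $R_1$, and proves Theorem 3. $\blacksquare$
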